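# Chains of ideals in join-semilattices: a case where every list of forbidden sub-join-semilattices is infinite

## Theorem 1: the exponent $\delta+\omega$

**Theorem 1.** Let $\delta$ be a countable ordinal, $\delta\ge\omega$, and $\alpha=\omega^{\delta+\omega}$. There are $P_1,P_2,\dots\in\mathbb J_\alpha$ such that for $k\ne k'$ no member of $\mathbb J_\alpha$ is isomorphic to a sub-join-semilattice of both $P_k$ and $P_{k'}$. Hence every $\mathbb B$ with $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\mathbb B)$ is infinite.

The theorem answers a question from Ilham Chakir, "Chains conditions in algebraic lattices", arXiv:1609.07167 (2016): *is it true that for every countable chain $\alpha$ one can find a finite $\mathbb B\subseteq\mathbb J$ such that $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\mathbb B)$?* The answer is no, for instance at $\alpha=\omega^{\omega\cdot2}$ (take $\delta=\omega$). A wider version, Theorem 2, is stated and proved in the last section. We now explain every symbol.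

**Definition (join-semilattices, $\mathbb J$).** A join-semilattice is an ordered set in which every pair of elements has a supremum, the join $x\vee y$. $\mathbb J$ is the class of join-semilattices having a least element. A sub-join-semilattice is a subset closed under binary joins. This is more than an ordered subset: among the subsets of $\{1,2,3\}$ under union, $\{1\},\{2\},\{1,2,3\}$ form an ordered subset with two minimal elements and a top, but not a sub-join-semilattice, because $\{1\}\cup\{2\}$ is missing.

**Definition (ideals, $J(P)$).** An ideal of an ordered set $P$ is a nonempty initial segment that is up-directed. In a join-semilattice this means a nonempty initial segment closed under finite joins. $J(P)$ is the set of ideals ordered by inclusion. For $P\in\mathbb J$ it is an algebraic lattice whose compact elements form a join-semilattice isomorphic to $P$. Example: let $P=[\omega]^{<\omega}$, the finite subsets of $\omega$ under union. An ideal $D$ is determined by the set $\bigcup D$, and every $X\subseteq\omega$ occurs (take the finite subsets of $X$), so $J(P)$ is isomorphic to the power set of $\omega$.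

**Definition ($I(\alpha)$).** For a chain of type $\alpha$, $I(\alpha)$ is the order type of its set of initial segments under inclusion. The initial segments of an ordinal $\alpha$ are the ordinals $\beta\le\alpha$, so $I(\alpha)=\alpha+1$ for ordinals.

**Definition ($\mathbb J_\alpha$, $\mathrm{Forb}$).** $\mathbb J_\alpha$ is the class of $P\in\mathbb J$ such that $J(P)$ contains a chain of type $I(\alpha)$, and $\mathbb J_{\neg\alpha}=\mathbb J\setminus\mathbb J_\alpha$. For $\mathbb B\subseteq\mathbb J$, $\uparrow\mathbb B$ is the class of $P\in\mathbb J$ containing a sub-join-semilattice isomorphic to a member of $\mathbb B$, and $\mathrm{Forb}_{\mathbb J}(\mathbb B)=\mathbb J\setminus\uparrow\mathbb B$.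

So the question asks whether "no chain of ideals of type $I(\alpha)$" can be expressed by finitely many forbidden sub-join-semilattices. For this reason the first assertion of Theorem 1 gives the second. Suppose $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\mathbb B)$, that is, $\mathbb J_\alpha=\uparrow\mathbb B$. Each member of $\mathbb B$ contains itself, so $\mathbb B\subseteq\mathbb J_\alpha$. Each $P_k$ is in $\uparrow\mathbb B$, so it contains a copy of some $Q_k\in\mathbb B$. If $Q_k=Q_{k'}$ with $k\neq k'$, this member of $\mathbb J_\alpha$ would be isomorphic to a sub-join-semilattice of both $P_k$ and $P_{k'}$, which is excluded. So the $Q_k$ are pairwise distinct and $\mathbb B$ is infinite.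

Two facts quoted in Chakir's paper put the question in context. An order type $\alpha$ is *indecomposable* if a chain of type $\alpha$ embeds in each of its nonempty final segments; the ordinals $\omega^\gamma$ are examples.

**Fact A** (Pouzet–Zaguia, 1985). For every countable indecomposable $\alpha$ there is a finite list $A_1^\alpha,\dots,A_{n_\alpha}^\alpha$ of ordered sets such that for every ordered set $P$, $J(P)$ contains no chain of type $I(\alpha)$ if and only if none of the $A_i^\alpha$ embeds in $P$.

**Fact B.** If $\alpha$ is the type of a finite chain, or $\alpha=\omega$, then $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\{1+\alpha\})$.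

Since $\omega^{\delta+\omega}$ is indecomposable, Theorem 1 says that the finiteness in Fact A does not carry over when "ordered set, embedded" is replaced by "join-semilattice, embedded as a sub-join-semilattice".

## Finite chains, $\omega$, and the finite subsets of $\omega$

We check Fact B by hand. A chain in a join-semilattice is automatically a sub-join-semilattice, so we must show: $P\in\mathbb J_\alpha$ if and only if $P$ contains a chain of type $1+\alpha$.

Let $\alpha=n$ be finite, so $I(\alpha)=n+1=1+\alpha$. If $y_0<\dots<y_n$ in $P$, the principal ideals of the $y_i$ form a chain of $n+1$ ideals. Conversely let $D_0\subsetneq\dots\subsetneq D_n$ be ideals. Let $z_0$ be the least element of $P$, take $z_i\in D_i\setminus D_{i-1}$ for $i\ge1$, and put $y_i=z_0\vee\dots\vee z_i$. Then $y_i\in D_i$, and $y_i\notin D_{i-1}$ because $y_i\ge z_i$. So $y_0<\dots<y_n$.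

For $\alpha=\omega$ we have $I(\alpha)=\omega+1$ and $1+\alpha=\omega$. Given ideals $D_0\subsetneq D_1\subsetneq\cdots$, the same joins $y_i$ form a chain of type $\omega$. Conversely, a chain $y_0<y_1<\cdots$ gives its principal ideals and their union, a chain of type $\omega+1$.

Beyond $\omega$ the argument stops, because $y_\omega$ would have to be a join of infinitely many elements. The conclusion also fails. Let $P=[\omega]^{<\omega}$ and let $\alpha$ be any countably infinite type other than $\omega$. Put a chain order of type $\alpha$ on the set $\omega$. Its initial segments form a chain of type $I(\alpha)$ in the power set of $\omega$, which is $J(P)$; so $P\in\mathbb J_\alpha$. But every element of $P$ has finitely many elements below it, so the infinite chains of $P$ have type $\omega$, and $P$ contains no chain of type $1+\alpha$. So the list $\{1+\alpha\}$ fails for all these $\alpha$.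

## From ordered sets to generated join-semilattices

Here is the first approach one would try for a countable indecomposable $\alpha$. Start from the finite list of Fact A. If $P\in\mathbb J_\alpha$, some $A_i^\alpha$ embeds in $P$. The copy together with the least element of $P$ generates a sub-join-semilattice $Q\in\mathbb J$. As $Q$ contains a copy of $A_i^\alpha$, Fact A gives $Q\in\mathbb J_\alpha$. So if $\mathbb B$ collects all members of $\mathbb J$ generated by a least element and a copy of some $A_i^\alpha$, then $\mathbb J_\alpha=\uparrow\mathbb B$.

What is missing is finiteness: the isomorphism type of $Q$ is not determined by $A_i^\alpha$, since it depends on which joins coincide. Already a three-element antichain may generate seven elements (the singletons $\{1\},\{2\},\{3\}$ under union) or four (three elements, any two of which have the same join). Theorem 1 says that for $\alpha=\omega^{\delta+\omega}$ no finite list does the job.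

To prove it we need a number that can be read off from any $Q\in\mathbb J_\alpha$ lying inside $P_k$, is an isomorphism invariant of $Q$, and equals $k$. So the number must not exceed $k$ in any sub-join-semilattice of $P_k$, and the value $k$ must be attained in every one that is still in $\mathbb J_\alpha$, however sparse.

We use the following textbook facts about ordinals; $\beta\cdot\gamma$ means $\gamma$ copies of $\beta$ in succession.

* (O1) A subset of an ordinal $\beta$ has type $\le\beta$. Enlarging the terms of a well-ordered sum, or adding terms, does not decrease it.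
* (O2) A finite sum of ordinals $<\omega^\gamma$ is $<\omega^\gamma$; hence a sum of a sequence $\xi_0+\xi_1+\cdots$ of ordinals $<\omega^\gamma$ is $\le\omega^\gamma$.
* (O3) $\omega^\beta\cdot\omega^\gamma=\omega^{\beta+\gamma}$; $1+\delta=\delta$ for $\delta\ge\omega$; $2\cdot\omega^\omega=\omega^\omega$.
* (O4) Every nonempty final segment of $\omega^\gamma$ has type $\omega^\gamma$.

From now until the last section, $\delta$ and $\alpha$ are as in Theorem 1, $\tau=\omega^\delta$, and $k\ge1$ is an integer.

## The chain $A=B\times\tau$ and the covering of levels

We represent $\alpha$ by a concrete chain whose points carry a finite sequence of integers.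

**Definition ($B$ and $A$).** $B$ is the set of strictly increasing sequences $u=(u_0<u_1<\dots<u_n)$ of integers with $n=u_0\ge1$. The integers $0,\dots,n$ are the *levels* of $u$, and $\max u=u_n$. The first entry determines the length, so two distinct $u,v\in B$ have a least level at which both are defined and differ; call it the *splitting level* $h(u,v)$. Put $u<v$ iff $u_h<v_h$ for $h=h(u,v)$, and $B_n=\{u\in B:u_0=n\}$. Let $A=B\times\tau$, ordered lexicographically with the $B$-coordinate first, and
$$A_{<u}=\{(v,e)\in A:v<u\},\qquad A_{\le u}=\{(v,e)\in A:v\le u\}.$$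

For example $(1,9)\in B_1$ and $(2,4,7)<(2,5,6)$ in $B_2$, with splitting level $1$. The strictly increasing $n$-tuples of integers above a fixed bound have lexicographic type $\omega^n$, by induction: sorting by the first entry gives $\omega$ copies of $\omega^{n-1}$. So $B_n$ has type $\omega^n$, $B$ has type $\sum_{n\ge1}\omega^n=\omega^\omega$, and $A$ has type $\tau\cdot\omega^\omega=\omega^{\delta+\omega}=\alpha$. We call $\{u\}\times\tau$ the *block* of $u$.

**(1)** *If $u<v\le w$ in $B$, then $h(w,u)\le h(v,u)$.*

Put $h=h(v,u)$ and suppose $h(w,u)>h$. Then $w$ agrees with $u$ up to level $h$. So $w$ agrees with $v$ before level $h$, and $w_h=u_h<v_h$, whence $w<v$, a contradiction.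

**Definition (triples).** Fix an injection $\iota:\tau\to\omega$ with $\iota(0)=0$ ($\tau$ is countable). Let
$$G=\{(u,e,N):u\in B,\ e\in\tau,\ N\in\omega,\ \max u\le N,\ \iota(e)\le N\}.$$
The pair $(u,e)\in A$ is the *position* and $N$ is the *index* of the triple. For each $M$ only finitely many triples have index $\le M$. Note that $(u,0,N)\in G$ as soon as $N\ge\max u$.

**Definition (covering).** A triple $(v,e,N)\in G$ with $v>u$ *covers* the level $l$ of $u$ if $h(v,u)\le l$ and $u_l\le N$. A set $S\subseteq G$ *$k$-covers* $u$ if there are at most $k$ triples $(v,e,N)\in S$, all with $v>u$, such that each level of $u$ is covered by one of them.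

So a triple covers an interval of levels: it begins where $v$ splits from $u$, and ends where the entries of $u$ outgrow the index. Take $u=(2,4,7)$. The triple $((3,4,5,6),0,6)$ splits at level $0$ and covers levels $0,1$ but not $2$, since $7>6$. The triple $((2,5,6),0,7)$ splits at level $1$ and covers levels $1,2$. Together they $2$-cover $u$, and neither $1$-covers it. Every $u$ has a level, so a $k$-cover is never empty.

## The join-semilattices $P_k$

**Definition (closed sets).** A set $C\subseteq G$ is *closed* if

* (C1) $(a,N)\in C$, $a'\le a$, $N'\le N$ and $(a',N')\in G$ imply $(a',N')\in C$;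
* (C2) if $(u,e,N)\in C$ and $C$ $k$-covers $u$, then $(u,e',N)\in C$ for all $(u,e',N)\in G$.

Rule (C2) says: one triple of index $N$ in the block of $u$, together with a $k$-cover of $u$, produces every triple of index $N$ in that block. Each application of a rule uses finitely many triples. So the closed sets are the closed sets of an algebraic closure operator $\mathrm{cl}$ (a point of $\mathrm{cl}(S)$ lies in $\mathrm{cl}(S_0)$ for a finite $S_0\subseteq S$), and directed unions of closed sets are closed. Write $\downarrow S$ for the closure of $S$ under (C1) alone. The next formula says that (C2) need be applied only once.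

**(2)** $\mathrm{cl}(S)=\ \downarrow S\ \cup\ \{(u,e',N)\in G:\ (u,e,N)\in\downarrow S\text{ for some }e,\text{ and }S\ k\text{-covers }u\}$.

*Proof.* First, $\downarrow S$ $k$-covers $u$ iff $S$ does. One direction is clear. For the other, take a triple $(v,e,N)\in\downarrow S$ with $v>u$ and choose $(w,g,M)\in S$ with $(v,e)\le(w,g)$ and $N\le M$. Then $w\ge v>u$, and $h(w,u)\le h(v,u)$ by (1) (applied with $v\le w$). So $(w,g,M)$ covers every level that $(v,e,N)$ covers, and replacing each triple of a $k$-cover in this way gives a $k$-cover inside $S$.

Let $T$ be the right side. Clearly $S\subseteq T\subseteq\mathrm{cl}(S)$, so it remains to see that $T$ is closed.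

(C2): Covering depends only on the pairs $(v,N)$, and the added triples introduce no new pair. So $T$ $k$-covers $u$ iff $\downarrow S$ does, iff $S$ does. If $(u,e,N)\in T$ and $T$ $k$-covers $u$, then some $(u,e_1,N)\in\downarrow S$ and $S$ $k$-covers $u$, so $T$ contains all $(u,e',N)\in G$.

(C1): For elements of $\downarrow S$ there is nothing to do. Let $(u'',e'',N'')\in G$ be below an added triple $(u,e',N)$, that is, $(u'',e'')\le(u,e')$ and $N''\le N$, where $(u,e,N)\in\downarrow S$ and $S$ $k$-covers $u$. If $u''<u$, then $(u'',e'')<(u,e)$, so $(u'',e'',N'')\in\downarrow S$. If $u''=u$, then $\max u\le N''$, so $(u,0,N'')\in G$ because $\iota(0)=0$. It is below $(u,e,N)$, hence in $\downarrow S$, and since $S$ $k$-covers $u$, $(u,e'',N'')\in T$. $\square$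

By (2), indices in $\mathrm{cl}(S)$ do not exceed the largest index in $S$, so the closure of a finite set is finite.

**Definition ($P_k$).** $P_k$ is the set of finite closed subsets of $G$, ordered by inclusion. Its join is $p\vee p'=\mathrm{cl}(p\cup p')$, and its least element is $\emptyset$.

The number $k$ does influence the joins. Take $u=(2,4,7)$, some $e'\ne0$ in $\tau$, and $N\ge\max(8,\iota(e'))$. Let $S$ consist of $(u,0,N)$ and the two triples of the example above. For $k=2$, $S$ $2$-covers $u$, so $(u,e',N)\in\mathrm{cl}(S)$. For $k=1$, $S$ does not $1$-cover $u$, and $(u,e',N)\notin\downarrow S$, because $(u,0,N)$ has a smaller position and the other two triples have index $\le7<N$. So $(u,e',N)\notin\mathrm{cl}(S)$.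

**$P_k\in\mathbb J_\alpha$.** For an initial segment $I$ of $A$, let $D_I$ be the set of $p\in P_k$ all of whose positions lie in $I$. It contains $\emptyset$ and is an initial segment. It is closed under joins: by (2) a triple added in $\mathrm{cl}(p\cup p')$ has a position $(u,e')$ where $u$ is $k$-covered by $p\cup p'$. So $u<v$ for some $v$ occurring in $p\cup p'$, and $(u,e')$ is below a position in $I$. Hence $D_I$ is an ideal. If $I\subsetneq I'$, take $a\in I'\setminus I$ and $N$ with $(a,N)\in G$. By the same remark all positions of $\mathrm{cl}\{(a,N)\}$ are $\le a$, so this element is in $D_{I'}\setminus D_I$. So $I\mapsto D_I$ is an order embedding, and $\{D_I\}$ is a chain of type $I(\alpha)$.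

## Unbounded irredundant joins, and bridging

The first invariant one would try is the largest size of an irredundant join, meaning elements $p_1,\dots,p_m$ none of which is below the join of the others. It does not distinguish the $P_k$: it is unbounded in each of them. Choose $u^{(1)}>\dots>u^{(m)}$ in $B$, integers $N_1<\dots<N_m$ with $N_i\ge\max u^{(i)}$, and let $p_i=\mathrm{cl}\{(u^{(i)},0,N_i)\}$. The join of the $p_j$ with $j\ne i$ is $\mathrm{cl}(S_i)$ with $S_i=\{(u^{(j)},0,N_j):j\ne i\}$. If it contained $(u^{(i)},0,N_i)$, then by (2) some $(u^{(i)},e,N_i)$ would be in $\downarrow S_i$. So for some $j\neq i$ we would have $(u^{(i)},e)\le(u^{(j)},0)$ and $N_i\le N_j$. The first gives $j<i$, the second $j>i$, a contradiction.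

This irredundancy comes from finitely many triples and says nothing about (C2), which acts on the whole block of $u$, for infinitely many $N$. So we compare two *ideals* instead of single elements, and give away finite differences for free.

**Definition (bridging, $\mathrm{spec}$).** Let $Q$ be a join-semilattice, $D\subseteq D'$ ideals of $Q$, $F\subseteq Q$ finite. $F$ *bridges* $(D,D')$ if there is $q\in D'$ (a *witness*) such that for every $x\in D'$ there is $d\in D$ with $x\le d\vee q\vee\bigvee F$ (for $F=\emptyset$: $x\le d\vee q$). $F$ is a *minimal bridging set* for $(D,D')$ if it bridges $(D,D')$ and no proper subset of $F$ does. $\mathrm{spec}(Q)$ is the set of all $|F|$, where $F$ is a minimal bridging set for some $(D,D')$.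

This is an isomorphism invariant of $Q$. Three small examples:

* Let $Q=[\omega]^{<\omega}$. Ideals correspond to sets $X\subseteq Y\subseteq\omega$, and $F$ bridges iff $Y\setminus X$ is finite, in which case $\emptyset$ bridges. So $\mathrm{spec}(Q)=\{0\}$.
* Let $Q$ be the chain $\omega+1$ with top $t$. As $\bigvee F=\max F$ for nonempty $F$, minimal bridging sets have at most one element. $\emptyset$ bridges $(D,D)$. For $D=\{0\}$ and $D'=\omega$, $\{t\}$ bridges and $\emptyset$ does not. So $\mathrm{spec}(Q)=\{0,1\}$.
* Let $E,O$ be the sets of even and odd integers, and let $Q$ consist of the sets $x$, $E\cup x$, $O\cup x$ ($x\subseteq\omega$ finite) and $\omega$, under union. Let $D=\{\emptyset\}$ and $D'=[\omega]^{<\omega}$. Then $\{E,O\}$ bridges, while $\emptyset$, $\{E\}$, $\{O\}$ do not: for any finite $q$, an odd integer outside $q$ shows that $q\cup E$ does not contain every finite set, and likewise for the others. So $2\in\mathrm{spec}(Q)$.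

Now let $Q$ be a sub-join-semilattice of $P_k$. For an ideal $D$ of $Q$ put $\widehat D=\bigcup D\subseteq G$, a directed union of closed sets, hence closed. A finite subset of $\widehat D$ is contained in some member of $D$, because $D$ is directed. So $D=\{q\in Q:q\subseteq\widehat D\}$, and $D\mapsto\widehat D$ is an order embedding.

**(5)** *$F$ bridges $(D,D')$ iff $\widehat{D'}\subseteq\mathrm{cl}(\widehat D\cup q\cup\bigcup F)$ for some $q\in D'$*, where $\bigcup F=\bigcup_{f\in F}f$. (Formulas (3) and (4) come in the next section.)

Joins are closures of unions. If $x\le d\vee q\vee\bigvee F$, then $x\subseteq\mathrm{cl}(d\cup q\cup\bigcup F)\subseteq\mathrm{cl}(\widehat D\cup q\cup\bigcup F)$; letting $x$ range over $D'$ gives "only if". Conversely, $x\in D'$ is a finite subset of $\mathrm{cl}(\widehat D\cup q\cup\bigcup F)$ and $\mathrm{cl}$ is algebraic, so finitely many triples of $\widehat D$ suffice to produce $x$. They lie in one $d\in D$, and $x\le d\vee q\vee\bigvee F$.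

## Closed sets and their cuts

We now describe closed sets up to finite differences. A closed set has a "limit position", an initial segment of $A$.

**Definition ($\delta_N,\delta_\infty,\nu$).** For $C$ closed, $\delta_N(C)$ is the initial segment of $A$ generated by the positions of the triples of $C$ of index $\ge N$. It decreases with $N$ and increases with $C$. As $A$ is well ordered, so is its set of initial segments, and $\delta_N(C)$ is eventually constant. Its eventual value is $\delta_\infty(C)$, the *cut* of $C$, and $\nu(C)$ is the least $\nu$ with $\delta_N(C)=\delta_\infty(C)$ for all $N\ge\nu$.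

For instance, a finite closed set has cut $\emptyset$, and $\widehat{D_I}$ has cut $I$: its positions lie in $I$, and for $a\in I$ all $(a,N)\in G$ belong to it.

**(3)** *For $(a,N)\in G$: $(a,N)\in C\iff a\in\delta_N(C)$. So if $a\in\delta_\infty(C)$, every $(a,N)\in G$ is in $C$. If $(a,N)\in C$ and $a\notin\delta_\infty(C)$, then $N<\nu(C)$, and there are only finitely many such triples.*

If $a\in\delta_N(C)$, then $a\le a'$ for some $(a',N')\in C$ with $N'\ge N$, and (C1) gives $(a,N)\in C$. The converse is the definition. The second sentence holds because $\delta_\infty(C)\subseteq\delta_N(C)$. The third holds because $a\in\delta_N(C)\setminus\delta_\infty(C)$ forces $N<\nu(C)$, and only finitely many triples have index below a given bound.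

**(4)** *There is no strictly increasing family $(C_i)_{i\le\omega}$ of closed sets with the same cut $d$.*

By (3), $C_i=\{(a,N)\in G:a\in d\}\cup X_i$, where $X_i$ is the set of triples of $C_i$ with position outside $d$. All $X_i$ are contained in the finite set $X_\omega$, so they cannot increase strictly infinitely often.

The next lemma says what bridging means in terms of cuts: if the cut changes, it changes inside one block $u$, and this requires exactly a $k$-cover of $u$.

**Lemma 1.** Let $C\subseteq C'$ be closed, $d=\delta_\infty(C)$, $d'=\delta_\infty(C')$, and let $R\subseteq G$ be a finite union of finite closed sets.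

* (i) If $d\ne d'$ and $C'\subseteq\mathrm{cl}(C\cup R)$, then there is $u\in B$ with $A_{<u}\subsetneq d\subsetneq d'\subseteq A_{\le u}$, and $C\cup R$ $k$-covers $u$.
* (ii) If $A_{<u}\subsetneq d\subsetneq d'\subseteq A_{\le u}$ and $C\cup R$ $k$-covers $u$, then $C'\setminus\mathrm{cl}(C\cup R)$ is finite.
* (iii) If $d=d'$, then $C'\setminus C$ is finite.

*Proof.* (iii) If $(a,N)\in C'\setminus C$, then $a\notin d=d'$ by (3), and (3) for $C'$ leaves finitely many such triples.

(i) We have $d\subsetneq d'$. Let $(u,e)\in d'\setminus d$. Take $N$ at least $\nu(C),\max u,\iota(e)$ and larger than all indices in $R$. By (3), $(u,e,N)\in C'\subseteq\mathrm{cl}(C\cup R)$. But $(u,e,N)\notin C$, since $\delta_N(C)=d\not\ni(u,e)$, and $(u,e,N)\notin R$ because of its index. Moreover $C\cup R=\downarrow(C\cup R)$. So by (2), $C\cup R$ $k$-covers $u$, and $(u,e_1,N)\in C\cup R$ for some $e_1$. Again the index excludes $R$, so $(u,e_1,N)\in C$ and $(u,e_1)\in\delta_N(C)=d$. Thus the initial segment $d$ contains $(u,e_1)$ and not $(u,e)$, and $A_{<u}\subsetneq d\subsetneq A_{\le u}$. This determines $u$ from $d$: it is the block that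 $d$ meets without containing it. So the argument, applied to every element of $d'\setminus d$, gives the same first coordinate $u$, and $d'\subseteq A_{\le u}$.

(ii) Let $(a,N)\in C'$. If $a\in d$, then $(a,N)\in C$ by (3). If $a=(u,e)\in d'\setminus d$, note that $(u,0)\in d$, since $d$ is an initial segment containing an element outside $A_{<u}$. So $(u,0,N)\in C$ by (3), and (C2) in $\mathrm{cl}(C\cup R)$ gives $(u,e,N)\in\mathrm{cl}(C\cup R)$. Since $d'\subseteq A_{\le u}$ and $A_{<u}\subseteq d$, the only remaining case is $a\notin d'$, and by (3) there are finitely many such $(a,N)\in C'$. $\square$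

## The upper bound: minimal bridging sets have at most $k$ elements

**Proposition 1.** If $Q$ is a sub-join-semilattice of $P_k$, every element of $\mathrm{spec}(Q)$ is $\le k$.

*Proof.* We show that every bridging set $F$ contains a bridging subset $F'$ with $|F'|\le k$. Then a minimal one has at most $k$ elements. Let $F$ bridge $(D,D')$ with witness $q$, and put $C=\widehat D$, $C'=\widehat{D'}$.

If $\delta_\infty(C)=\delta_\infty(C')$, then $C'\setminus C$ is finite by Lemma 1(iii), so some $q'\in D'$ contains it. Then $C'\subseteq C\cup q'$, and $\emptyset$ bridges by (5).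

Otherwise $C'\subseteq\mathrm{cl}(C\cup q\cup\bigcup F)$ by (5), and Lemma 1(i) with $R=q\cup\bigcup F$ gives $u$ with $A_{<u}\subsetneq\delta_\infty(C)\subsetneq\delta_\infty(C')\subseteq A_{\le u}$ such that $C\cup q\cup\bigcup F$ $k$-covers $u$. The cover uses at most $k$ triples. For each of them not in $C\cup q$ choose a member of $F$ containing it; this gives $F'\subseteq F$ with $|F'|\le k$ such that $C\cup q\cup\bigcup F'$ $k$-covers $u$. By Lemma 1(ii) the set $X=C'\setminus\mathrm{cl}(C\cup q\cup\bigcup F')$ is finite. Since $q\cup X$ is a finite subset of $\widehat{D'}$, there is $q'\in D'$ containing it. Then $C'\subseteq\mathrm{cl}(C\cup q'\cup\bigcup F')$, and $F'$ bridges by (5). $\square$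

## The value $k$ is attained in every sub-join-semilattice with a long chain of ideals

**Proposition 2.** Let $Q$ be a sub-join-semilattice of $P_k$ having a strictly increasing family $(D_a)_{a<\alpha}$ of ideals. Then $k\in\mathrm{spec}(Q)$.

We must find two ideals of the family whose cuts lie in one block $u$, and $k$ elements of $Q$ that together $k$-cover $u$, none of which can be spared. Put
$$C_a=\widehat{D_a},\qquad d_a=\delta_\infty(C_a),\qquad \Delta=\{d_a:a<\alpha\}.$$
$\Delta$ is a well-ordered set of initial segments of $A$; let $\theta$ be its type.

**Step 1: the family has at least $\alpha$ different cuts.** The map $a\mapsto d_a$ is nondecreasing, so $\alpha$ is the sum, over $d\in\Delta$, of the fibres of this map. A fibre of type $\ge\omega+1$ would give a strictly increasing family of closed sets indexed by $i\le\omega$ with the same cut, against (4). So all fibres have type $\le\omega$, and $\alpha\le\omega\cdot\theta$. Suppose $\theta<\alpha=\sup_r\omega^{\delta+r}$. Then $\theta\le\omega^{\delta+r}$ for some $r<\omega$, and $\omega\cdot\theta\le\omega^{1+\delta+r}=\omega^{\delta+r}<\alpha$, because $1+\delta=\delta$.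 This is a contradiction, so $\theta\ge\alpha$. (Here $\delta\ge\omega$ is used.)

**Step 2: in many blocks there are two cuts.** For $u\in B$ let $\Delta_u=\{d\in\Delta:A_{<u}\subsetneq d\subsetneq A_{\le u}\}$. Its members have the form $A_{<u}\cup\{(u,e'):e'<e\}$ with $0<e<\tau$, so $\Delta_u$ has type $\le\tau$. Let $U=\{u\in B:|\Delta_u|\ge2\}$. We need one lemma.

**Lemma 2.** If $\omega^\gamma=X\cup Y$, then $X$ or $Y$ has type $\omega^\gamma$.

*Proof.* Induction on $\gamma$; the case $\gamma=0$ is clear. If $\gamma=\beta+1$, then $\omega^\gamma$ consists of $\omega$ consecutive copies of $\omega^\beta$. In each of them $X$ or $Y$ has type $\omega^\beta$, and one of the two does so infinitely often, so it has type $\ge\omega^\beta\cdot\omega=\omega^\gamma$. If $\gamma$ is a limit, apply the induction hypothesis to the initial segment $\omega^\beta$ for each $\beta<\gamma$: one of $X,Y$ has type $\ge\omega^\beta$. One of the two works for cofinally many $\beta$, so it has type $\ge\omega^\gamma$. $\square$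

*Claim: $U$ has type $\omega^\omega$.* Put $\Delta'=\bigcup_{u\in U}\Delta_u$ and $\Delta''=\Delta\setminus\Delta'$. An initial segment of $A$ is $A$ itself, or some $A_{<u}$, or strictly between $A_{<u}$ and $A_{\le u}$ for some $u$. So each $d\in\Delta''$ is $A$, or some $A_{<u}$, or the only member of some $\Delta_u$. Hence each $u$ contributes at most two members, in the order of $u$, and $\Delta''$ has type $\le2\cdot\omega^\omega+1=\omega^\omega+1<\alpha$. Apply Lemma 2 to the first $\alpha$ members of $\Delta$: since $\Delta''$ has type $<\alpha$, $\Delta'$ has type $\ge\alpha$. Now $U\subseteq B$ has type $\le\omega^\omega$. If its type were smaller, it would be $\le\omega^r$ for some $r<\omega$. As $\Delta'$ is the sum of the $\Delta_u$ over $u\in U$, it would have type $\le\tau\cdot\omega^r=\omega^{\delta+r}<\alpha$, a contradiction. This proves the claim.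

Two consequences: $U$ meets infinitely many $B_n$ (otherwise $U$ is contained in $B_1\cup\dots\cup B_n$ for some $n$, of type $\omega^n$); and for every $t<\omega$ some $U\cap B_n$ has type $\ge\omega^t$ (otherwise $U$ has type $\le\omega^t$ by (O2)).

For each $u\in U$ choose $a^-(u)<a^+(u)<\alpha$ such that $d_{a^-(u)}\subsetneq d_{a^+(u)}$ are both in $\Delta_u$. Write $D_u^\pm,C_u^\pm,d_u^\pm$ for $D_a,C_a,d_a$ with $a=a^\pm(u)$. Thus
$$A_{<u}\subsetneq d_u^-\subsetneq d_u^+\subsetneq A_{\le u}.$$
If $w<u$ in $U$, then $d_w^+\subsetneq A_{\le w}\subseteq A_{<u}\subsetneq d_u^-$, so $a^+(w)<a^-(u)$ and $C_w^+\subseteq C_u^-$.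

**Why an arbitrary $u\in U$ will not do.** First, $C_u^+$ never $k$-covers $u$. By (3) it contains $(u,0,N)$ for all $N\ge\max u$. If it $k$-covered $u$, (C2) would put all $(u,e,N)\in G$ into it, so $A_{\le u}\subseteq d_u^+$, a contradiction. So by Lemma 1(i), $\emptyset$ does not bridge $(D_u^-,D_u^+)$, since $C_u^-\cup q\subseteq C_u^+$ for $q\in D_u^+$. For $k=1$ this means that any one-element bridging set is minimal.

For $k\ge2$ it does not suffice: a triple of $C_u^+$ may cover part of $u$ and make an element of $F$ superfluous. Here is an instance with $k=2$, $Q=P_2$ and $u=(1,9)$. Let $f_1=\mathrm{cl}\{((2,3,4),0,4)\}$ and $f_2=\mathrm{cl}\{((1,10),0,10)\}$. The generating triples cover exactly level $0$, respectively level $1$, of $u$. Let $A_{<u}\subsetneq I\subsetneq I'\subsetneq A_{\le u}$ be initial segments, and let $E_I,E_{I'}$ be the ideals of $P_2$ generated by $D_I\cup\{f_1\}$ and $D_{I'}\cup\{f_1\}$. Then $\widehat{E_I}=\mathrm{cl}(S)$, where $S$ is the union of $f_1$ and the set of all triples with position in $I$. The triples $(v,e,N)\in S$ with $v>u$ lie in $f_1$ and have index $\le4$, so level $1$ of $u$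 (entry $9$) is not covered and $S$ does not $2$-cover $u$. By (2), for $N>4$ a triple $(a,N)\in G$ is in $\mathrm{cl}(S)$ iff $a\in I$: an added triple of index $N>4$ needs a triple of $\downarrow S=S$ of index $N$ in its block, so its block is that of some $u'\le u$, and $u'\neq u$. So $\widehat{E_I}$ has cut $I$, and likewise $\widehat{E_{I'}}$ has cut $I'$. Since $f_1\subseteq\widehat{E_I}$, the set $\widehat{E_I}\cup f_2$ $2$-covers $u$, and by Lemma 1(ii) and (5) the single element $f_2$ bridges $(E_I,E_{I'})$. So $\{f_1,f_2\}$ is not minimal.

The way past this is to let each $f_j$ be responsible for a whole group of $2k+1$ consecutive segments of levels of $u$, and to choose $u$ so that a triple of $C_u^+$, or of another $f_{j'}$, meets at most two segments of that group. Then $k$ triples cannot cover the group without $f_j$. To keep triples of $C_u^+$ short, the entries of $u$ must be large compared with the indices of those triples. As $C_u^+$ depends on $u$, we cannot know it while building $u$ entry by entry, so we bound all $C_w^+$ with $w$ extending the part already built.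

**Step 3: nodes, and room for choices.** A *node* is a nonempty initial sequence $s$ of an element of $B$. $|s|$ is its length, $\max s$ its last term, and $[s]=\{u\in B:s\text{ is an initial sequence of }u\}$. We write $s\subseteq s'$ if $s$ is an initial sequence of $s'$, and $s^\frown c$ for $s$ followed by $c$. If $U\cap[s]\ne\emptyset$, put
$$C_s^*=\bigcup\{C_w^+:w\in U\cap[s]\},$$
a closed set, being the union of a chain. It depends only on $s$, and $s\subseteq s'$ implies $C^*_{s'}\subseteq C^*_s$.

**(6)** *If $U\cap[s]$ has type $\ge\omega^t$, $t\ge1$, there is a node $s'\supseteq s$ such that $U\cap[s'^\frown c]$ has type $\ge\omega^{t-1}$ for infinitely many $c$.*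

The length of a node extending $s$ is at most $s_0+1$. So we may take $s'\supseteq s$ of maximal length with $U\cap[s']$ of type $\ge\omega^t$. It is not of full length, for otherwise $[s']$ has one element. By maximality every $U\cap[s'^\frown c]$ has type $<\omega^t$. Suppose only finitely many of them have type $\ge\omega^{t-1}$. $U\cap[s']$ is the sum of the $U\cap[s'^\frown c]$ over increasing $c$. Its part up to the last such $c$ has a type $\xi<\omega^t$, and the rest is a sum of ordinals $<\omega^{t-1}$, of type $\le\omega^{t-1}$ by (O2). So $U\cap[s']$ has type $\le\xi+\omega^{t-1}<\omega^t$, a contradiction.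

**Step 4: choosing $u$ and $f_1,\dots,f_k$.** Put $m=2k+1$ and $r=km-1$. Fix $n$ with $U\cap B_n$ of type $\ge\omega^r$. We choose successively nodes $s_1\subset s_2\subset\dots\subset s_r$ and integers $c_1,\dots,c_r$ with
$$s_1\supseteq(n),\qquad s_{i+1}\supseteq s_i{}^\frown c_i,$$
such that $U\cap[s_i{}^\frown c]$ has type $\ge\omega^{r-i}$ for infinitely many $c$, among them $c=c_i$. This is possible by (6): apply it to $(n)$ with $t=r$ to get $s_1$, then to $s_i{}^\frown c_i$ with $t=r-i$ to get $s_{i+1}$, for $1\le i<r$. Finally choose $u\in U\cap[s_r{}^\frown c_r]$, which is nonempty. Since infinitely many values are available for $c_i$ once $s_i$ is known, we may require: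

* (V1) $c_i\ge\nu(C^*_{s_i})$;
* (V2) if $i=jm$ with $1\le j\le k-1$, first choose $f_j\in Q$ as described next, then take $c_i$ larger than all indices of triples in $f_j$.

*Choice of $f_j$, $1\le j\le k$.* Let $\sigma_1$ be the empty sequence and $\sigma_j=s_{(j-1)m}$ for $j\ge2$. Let $M_j=\max s_{jm}$ if $j<k$, and $M_k=\max u$ (so $f_k$ is chosen last, after $u$). Choose $c'>M_j$ and $u_j\in U\cap[\sigma_j{}^\frown c']$. For $j\ge2$ this is possible by the choice of $\sigma_j=s_{(j-1)m}$. For $j=1$ we have $[\sigma_1{}^\frown c']=B_{c'}$, and $U$ meets infinitely many $B_{c'}$. Since $A_{<u_j}\subsetneq d^+_{u_j}$, we have $(u_j,0)\in d^+_{u_j}$, so $(u_j,0,\max u_j)\in C^+_{u_j}$ by (3). Let $f_j\in D^+_{u_j}\subseteq Q$ contain this triple. Then $f_j\subseteq C^+_{u_j}$.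

Put $F=\{f_1,\dots,f_k\}$, $D=D_u^-$, $D'=D_u^+$.

*Segments and groups.* Put $|s_0|=0$. Divide the levels $0,\dots,n$ of $u$ into *segments*: segment $i$ is $[\,|s_i|,|s_{i+1}|)$ for $0\le i<r$, and segment $r$ is $[\,|s_r|,n]$. These are $r+1=km$ segments, all nonempty, since $|s_{i+1}|>|s_i|$ and $s_r{}^\frown c_r$ is an initial sequence of $u$. *Group* $j$ ($1\le j\le k$) consists of the $m$ segments $(j-1)m,\dots,jm-1$; its first level is $|\sigma_j|$. For $i\ge1$ we have $u_{|s_i|}=c_i$, and so $u_l\ge c_i$ for all levels $l\ge|s_i|$.

*The $f_j$ are distinct.* Let $i<j$. Then $f_j$ contains a triple of index $\max u_j\ge c'>M_j\ge c_{im}$; the last inequality holds because $s_{im}{}^\frown c_{im}$ is an initial sequence of $s_{jm}$ (if $j<k$) or of $u$ (if $j=k$). But all indices in $f_i$ are $<c_{im}$ by (V2). So $|F|=k$.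

**Step 5: $F$ bridges $(D,D')$.** We check that $f_j$ covers group $j$. Both $u_j$ and $u$ extend $\sigma_j$. At level $|\sigma_j|$ the sequence $u_j$ has $c'>M_j\ge u_{|\sigma_j|}$ (for $j<k$, $u_{|\sigma_j|}$ is a term of $s_{jm}$). So $u_j>u$ and $h(u_j,u)=|\sigma_j|$. Every level $l$ of group $j$ satisfies $l\ge|\sigma_j|$ and $u_l\le M_j<\max u_j$ (for $j<k$ because $l<|s_{jm}|$). Hence the triple $(u_j,0,\max u_j)\in f_j$ covers all levels of group $j$. So $\bigcup F$ $k$-covers $u$. Lemma 1(ii), with $C=C_u^-$, $C'=C_u^+$, $R=\bigcup F$, shows that $C_u^+\setminus\mathrm{cl}(C_u^-\cup\bigcup F)$ is finite. Some $q\in D'$ contains this finite set, and $F$ bridges by (5).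

**Step 6: no proper subset of $F$ bridges $(D,D')$.** The key is that triples which split from $u$ early have small index.

**(7)** *Let $1\le i<r$, $(v,e,N)\in C^*_{s_{i+1}}$, $v>u$ and $h(v,u)<|s_i|$. Then $N<c_{i+1}$. Consequently $(v,e,N)$ covers no level $\ge|s_{i+1}|$ of $u$.*

By the choice of $s_i$ there is $u'\in U\cap[s_i{}^\frown c'']$ for some $c''>c_i$. All $w\in U\cap[s_{i+1}]$ lie in $[s_i{}^\frown c_i]$, so $w<u'$ and $C_w^+\subseteq C_{u'}^-$. Hence $C^*_{s_{i+1}}\subseteq C_{u'}^-$, and $\delta_\infty(C^*_{s_{i+1}})\subseteq d_{u'}^-\subseteq A_{\le u'}$. Since $v>u$ differs from $u\in[s_i]$ before level $|s_i|$, $v$ is greater than every element of $[s_i]$; in particular $v>u'$. So $(v,e)\notin\delta_\infty(C^*_{s_{i+1}})$, and by (3) and (V1), $N<\nu(C^*_{s_{i+1}})\le c_{i+1}$. The last sentence follows, as $u_l\ge c_{i+1}>N$ for $l\ge|s_{i+1}|$.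

(The shift from $s_i$ to $s_{i+1}$ is needed here: the cut of the union $C^*_{s_{i+1}}$ is controlled because a single later $u'\in[s_i]$ has $C^-_{u'}\supseteq C^*_{s_{i+1}}$. This is why we get two segments below, and why $m=2k+1$.)

*Claim.* Fix $j_0\le k$. Every triple $(v,e,N)$ with $v>u$ belonging to $C_u^+$ or to some $f_j$, $j\ne j_0$, covers levels in at most two segments of group $j_0$.

Let $h=h(v,u)$ lie in segment $i-1$, $1\le i\le r+1$. The triple covers only levels $\ge h$. If $i\le r$, then $h<|s_i|$.

* *The triple is in $C_u^+$.* If $i+1\le r$, then $C_u^+\subseteq C^*_{s_{i+1}}$, because $u\in U\cap[s_{i+1}]$, and (7) shows that only levels in segments $i-1$ and $i$ can be covered. If $i\ge r$, then only segments $r-1$ and $r$ contain levels $\ge h$.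
* *The triple is in $f_j$ with $j<j_0$.* By (V2), $N<c_{jm}$, so no level $\ge|s_{jm}|$ is covered. All levels of group $j_0$ are $\ge|s_{(j_0-1)m}|\ge|s_{jm}|$, so none of them is covered.
* *The triple is in $f_j$ with $j>j_0$.* Here $j\ge2$ and $f_j\subseteq C_{u_j}^+\subseteq C^*_{\sigma_j}=C^*_{s_{(j-1)m}}$. If $i+1\le(j-1)m$, then $f_j\subseteq C^*_{s_{i+1}}$. Also $i<(j-1)m\le(k-1)m\le r$, so (7) applies and leaves only segments $i-1$ and $i$. Otherwise $i\ge(j-1)m$, so $i-1\ge(j-1)m-1\ge j_0m-1$. As $j_0m-1$ is the last segment of group $j_0$, only that segment of the group can be met.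

This proves the claim. Now suppose $F'\subsetneq F$ bridges $(D,D')$ with witness $q\in D'$, and let $f_{j_0}\in F\setminus F'$. By (5), $C_u^+\subseteq\mathrm{cl}(C_u^-\cup q\cup\bigcup F')$. As $d_u^-\ne d_u^+$, Lemma 1(i) says that $C_u^-\cup q\cup\bigcup F'$ $k$-covers some $u^*$ with $A_{<u^*}\subsetneq d_u^-\subsetneq A_{\le u^*}$. Hence $u^*=u$. Since $C_u^-\cup q\subseteq C_u^+$, each triple of this $k$-cover is in $C_u^+$ or in some $f_j$ with $j\ne j_0$. By the claim, at most $k$ triples meet at most $2k<m$ segments of group $j_0$. So some segment of group $j_0$, which is nonempty, has no covered level, contradicting that every level of $u$ is covered. Hence $F$ is a minimal bridging set, $|F|=k$, and $k\in\mathrm{spec}(Q)$. $\square$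

## Proof of Theorem 1: $\max\mathrm{spec}(Q)=k$

We have seen that $P_k\in\mathbb J_\alpha$. Let $Q\in\mathbb J_\alpha$ be isomorphic to a sub-join-semilattice of $P_k$. Then $J(Q)$ contains a chain of type $I(\alpha)=\alpha+1$, hence a strictly increasing family $(D_a)_{a<\alpha}$ of ideals. By Propositions 1 and 2, $\max\mathrm{spec}(Q)=k$. As $\mathrm{spec}$ is an isomorphism invariant, $Q$ is not isomorphic to a sub-join-semilattice of $P_{k'}$ with $k'\ne k$. This is the first assertion, and the second was derived from it in the opening section. $\blacksquare$

## Theorem 2: adding chains below and above $\kappa=\omega^{\delta+\omega}$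

**Theorem 2.** Let $\kappa=\omega^{\delta+\omega}$ with $\omega\le\delta<\omega_1$. Let $\mu,\gamma$ be countable (possibly empty) chains such that $\mu+\kappa$ does not embed in $1+\mu$ and $\kappa+\gamma$ does not embed in $\gamma$ (for instance, $\kappa$ embeds in neither $\mu$ nor $\gamma$). Put $\alpha=\mu+\kappa+\gamma$. Then the first assertion of Theorem 1 holds for $\alpha$, and no finite $\mathbb B$ satisfies $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\mathbb B)$.

In particular this holds for every countable ordinal whose Cantor normal form has an exponent of the form $\delta+\omega$ with $\delta\ge\omega$.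

The parenthesis is checked as follows. If $\kappa$ embeds in $1+\mu$, drop the first element of $\kappa$; the rest has type $\kappa$ and embeds in $\mu$. So if $\kappa$ does not embed in $\mu$, then $\mu+\kappa$ does not embed in $1+\mu$. If $\kappa$ does not embed in $\gamma$, neither does $\kappa+\gamma$.

**Step 1: the statement on ordinals follows from the first part.** Let $\delta+\omega$ with $\delta\ge\omega$ be an exponent in the Cantor normal form of $\alpha$. Write $\alpha=\mu+\kappa+\gamma$ with $\kappa=\omega^{\delta+\omega}$ the last summand with this same exponent. The exponents in $\gamma$ are smaller, so $\gamma<\kappa\le\kappa+\gamma$, and $\kappa+\gamma$ does not embed in $\gamma$. Also $1+\mu\le\mu+1<\mu+\kappa$, so $\mu+\kappa$ does not embed in $1+\mu$.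

**Step 2: the semilattices $P^k$.** Let $P_k$ be built for $\kappa$ as above, let $L=1+\mu$ with least element $0$, and let $P^k=L\oplus P_k\oplus\gamma$ be the linear sum: each element of a summand is below all elements of later summands. Two elements of different summands are comparable, and joins inside $P_k$ are as before, so $P^k\in\mathbb J$. To see that $P^k\in\mathbb J_\alpha$, identify $A$ with $\kappa$ and consider the ideals

* $\{0\}\cup I$, for $I$ an initial segment of $\mu$;
* $L\cup D_I$, for $I$ a nonempty initial segment of $\kappa$;
* $L\cup P_k\cup I$, for $I$ a nonempty initial segment of $\gamma$.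

They correspond, in this order, to the initial segments of $\mu+\kappa+\gamma$, and they increase strictly: $I\mapsto D_I$ is strictly increasing, and $L\subsetneq L\cup D_I$ because $\emptyset\in D_I$. So they form a chain of type $I(\alpha)$.

Let $Q$ be a sub-join-semilattice of $P^k$. It suffices to prove that (I) every element of $\mathrm{spec}(Q)$ is $\le k$, and (II) if $Q\in\mathbb J_\alpha$, then $k\in\mathrm{spec}(Q)$. Then $\max\mathrm{spec}(Q)=k$ whenever $Q\in\mathbb J_\alpha$, and the conclusion follows as for Theorem 1, with $P^k$ in place of $P_k$.

**Step 3: proof of (I), the upper bound.** Let $F$ be a minimal bridging set for $(D,D')$, with witness $q$.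

*Case $D'\cap\gamma\ne\emptyset$.* Let $t\in D'\cap\gamma$. If $F\cap\gamma=\emptyset$, all of $F$ is below $t$, so $\emptyset$ bridges with witness $q\vee t$. Otherwise $\bigvee F=\max(F\cap\gamma)$, and this single element bridges. So $|F|\le1$.

*Case $D'\subseteq L$.* If $F\not\subseteq L$, an element of $F\setminus L$ is above all of $D'$ and bridges alone. If $\emptyset\ne F\subseteq L$, then $\bigvee F=\max F$ bridges alone. So $|F|\le1$.

*Case $D'\cap\gamma=\emptyset$ and $D'\cap P_k\ne\emptyset$.* If $F\cap\gamma\ne\emptyset$, one element of it is above all of $D'$ and bridges alone, so $|F|=1$. Otherwise take $t\in D'\cap P_k$ and replace $q$ by $q\vee t$, which is again a witness and lies in $P_k$. Elements of $F\cap L$ are below $q$ and may be dropped, so $F\subseteq P_k$ by minimality. Let $C=\bigcup(D\cap P_k)$ (possibly $\emptyset$) and $C'=\bigcup(D'\cap P_k)$. They are closed, being empty or directed unions of closed sets. For $x\in D'\cap P_k$ there is $d\in D$ with $x\le d\vee q\vee\bigvee F$. If $d\in L$, it is absorbed by $q$; otherwise $d\in D\cap P_k$. In both cases $x\subseteq\mathrm{cl}(C\cup q\cup\bigcup F)$,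 so
$$C'\subseteq\mathrm{cl}(C\cup q\cup\textstyle\bigcup F).$$
From here we argue as for Proposition 1. If $\delta_\infty(C)=\delta_\infty(C')$, then $C'\setminus C$ is finite, some $q'\in D'\cap P_k$ contains it, and we put $F'=\emptyset$. Otherwise Lemma 1(i) gives $u$ that is $k$-covered by $C\cup q\cup\bigcup F$. We choose $F'\subseteq F$ with $|F'|\le k$ so that $C\cup q\cup\bigcup F'$ $k$-covers $u$; by Lemma 1(ii), $X=C'\setminus\mathrm{cl}(C\cup q\cup\bigcup F')$ is finite, and we take $q'\in D'\cap P_k$ containing $q\cup X$. In both cases $C'\subseteq\mathrm{cl}(C\cup q'\cup\bigcup F')$.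

We check that $F'$ bridges $(D,D')$ with witness $q'$. Elements of $D'\cap L$ are below $q'$. Let $x\in D'\cap P_k$. As $x$ is finite and $\mathrm{cl}$ is algebraic, finitely many triples of $C$ suffice to obtain $x$. If $D\cap P_k\ne\emptyset$, they lie in some $d\in D\cap P_k$, and $x\le d\vee q'\vee\bigvee F'$. If $D\cap P_k=\emptyset$, then $C=\emptyset$, any $d\in D$ lies in $L$ and is absorbed by $q'$, and again $x\le d\vee q'\vee\bigvee F'$. So $F'$ bridges, $F'=F$ by minimality, and $|F|\le k$.

**Step 4: proof of (II), locating $\kappa$ inside $P_k$.** Let $Q\in\mathbb J_\alpha$, and let $(E_I)$ be a chain of ideals of $Q$ indexed isomorphically by the initial segments $I$ of $\alpha$. For $a\in\alpha$ choose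
$$z_a\in E_{\{x\le a\}}\setminus E_{\{x<a\}}.$$
If $a<b$, then $z_a\in E_{\{x<b\}}$ and $z_b\notin E_{\{x<b\}}$, so $z_b\not\le z_a$. Hence $z_b$ is not in an earlier summand than $z_a$, and $\alpha=I_0+I_1+I_2$ according to $z_a\in L$, $P_k$, $\gamma$. On $I_0$ and on $I_2$ the values are in a chain, so $a\mapsto z_a$ is strictly increasing there, into $1+\mu$ and into $\gamma$ respectively.

If the final segment $I_2$ contained an element of $\mu+\kappa$, it would contain a nonempty final segment of $\kappa$ followed by $\gamma$. By (O4) this has type $\kappa+\gamma$, which would embed in $\gamma$; this is excluded. So $I_2\subseteq\gamma$. The initial segment $I_0$ does not contain all of $\mu+\kappa$, since $\mu+\kappa$ does not embed in $1+\mu$. So $K=I_1\cap\kappa=\kappa\setminus I_0$ is a nonempty final segment of $\kappa$, of type $\kappa$ by (O4).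

Put $Q_1=Q\cap P_k$, a sub-join-semilattice of $P_k$. For $a\in K$ the set $E_{\{x\le a\}}\cap P_k$ contains $z_a$, so it is an ideal of $Q_1$. These ideals increase strictly with $a$, since for $a<b$ the element $z_b$ is not in $E_{\{x\le a\}}$. By Proposition 2 (with $\kappa$ in the role of $\alpha$) there are ideals $D_1\subseteq D_1'$ of $Q_1$ and a minimal bridging set $F\subseteq Q_1$ for $(D_1,D_1')$ with $|F|=k$.

**Step 5: transfer from $Q_1$ to $Q$.** Put $D=D_1\cup(Q\cap L)$ and $D'=D_1'\cup(Q\cap L)$. They are ideals of $Q$: an element of $Q$ below an element of $D_1$ is in $Q\cap L$ or in $Q_1$, hence in $D$; joins stay inside; and similarly for $D'$. We show that a subset $F''\subseteq F$ bridges $(D,D')$ in $Q$ iff it bridges $(D_1,D_1')$ in $Q_1$.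

If $q\in D_1'$ is a witness in $Q_1$, it is a witness in $Q$: for $x\in D_1'$ use the same $d\in D_1$, and every $x\in Q\cap L$ is below $q$. Conversely, let $q\in D'$ be a witness in $Q$, and fix $t\in D_1'$ and $d_1\in D_1$. Then $q\vee t\in D'\cap P_k=D_1'$. For $x\in D_1'$ there is $d\in D$ with $x\le d\vee q\vee\bigvee F''$. Here $d\vee d_1\in D\cap P_k=D_1$, and $x\le(d\vee d_1)\vee(q\vee t)\vee\bigvee F''$. So $q\vee t$ is a witness in $Q_1$.

Hence $F$ is a minimal bridging set for $(D,D')$ in $Q$, and $k\in\mathrm{spec}(Q)$. This proves (II). By (I) and (II), $\max\mathrm{spec}(Q)=k$ for every $Q\in\mathbb J_\alpha$ that is isomorphic to a sub-join-semilattice of $P^k$. So for $k\ne k'$ no member of $\mathbb J_\alpha$ is isomorphic to a sub-join-semilattice of both $P^k$ and $P^{k'}$, and every $\mathbb B$ with $\mathbb J_{\neg\alpha}=\mathrm{Forb}_{\mathbb J}(\mathbb B)$ is infinite, by the argument of the opening section. $\blacksquare$
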